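\title{Extensions of the modal logic of $(\omega^n,\preceq)$ without the finite model property}

\begin{abstract}
Let $(\omega^n,\preceq)$ be the $n$-th direct power of the natural numbers with their usual order. We show that all normal extensions of the modal logic of $(\omega^n,\preceq)$ have the finite model property if and only if $n=1$. For $n\ge 2$ a counterexample is obtained by adding one axiom $\alpha$, the same for all $n$. The axiom allows every five-element antichain that is visible from a point to be replaced by a lower one, which is impossible in a finite frame. A countable partial order $G$, a limit of the posets of factors of the words $\ell(012)^kr$, validates $\alpha$ and the logic of $(\omega^n,\preceq)$ and still contains such an antichain. Every normal logic between $\mathrm{S4}+\alpha$ and the logic of $G$ lacks the finite model property, and a parallel statement holds for intermediate logics.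
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, a \emph{logic} is a normal propositional modal logic in one modality $\Diamond$, an \emph{extension} of a logic $L$ is a logic containing $L$, and $\mathrm{Log}(F)$ is the set of modal formulas valid in the Kripke frame $F$. A logic $L$ has the \emph{finite model property} (FMP) if it is complete with respect to a class of finite frames, that is, if every formula not in $L$ is refuted in some finite frame that validates $L$. Thus the FMP says that finite structures suffice to tell the theorems of $L$ from its non-theorems.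

For finite $n>0$ let $(\omega^n,\preceq)$ be the direct power of $(\omega,\le)$: for $x,y\in\omega^n$ we put $x\preceq y$ iff $x(i)\le y(i)$ for all $i<n$. The following question is posed by Shapirovsky \cite{Sh}.

\medskip
\noindent\textbf{Question.} \emph{Let $L$ be an extension of $\mathrm{Log}(\omega^n,\preceq)$ for some finite $n>0$. Does $L$ have the finite model property?}
\medskip

The known facts point toward a positive answer. For $n=1$ the frame is a linear order, so its logic contains $\mathrm{S4.3}$, and every normal extension of $\mathrm{S4.3}$ has the FMP by Bull's theorem \cite{Bull}. For every finite $n>0$ the logic $\mathrm{Log}(\omega^n,\preceq)$ itself has the FMP \cite{Sh}. More is true. The \emph{complex algebra} of a frame $(X,R)$ is the power set algebra of $X$ with the operation $\Diamond A=\{x: xRy \text{ for some } y\in A\}$. It validates the same formulas as the frame, and every finite modal algebra is isomorphic to the complex algebra of a finite frame, so finite algebras may replace finite frames in the definition of the FMP. The complex algebra of $(\omega^n,\preceq)$ is known to be \emph{locally finite}: its finitely generated subalgebras are finite. Whenever the complex algebra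 of a frame $F$ is locally finite, $\mathrm{Log}(F)$ has the FMP, because the values of the variables in a refutation of a formula generate a finite subalgebra, which refutes the formula and validates $\mathrm{Log}(F)$.

This argument would pass to all extensions if the \emph{logic} $L$ were locally finite, that is, if for each $k$ there were only finitely many formulas in $k$ variables up to $L$-equivalence: for an extension $L'$ and a formula $\theta\notin L'$, the $L'$-equivalence classes of formulas in the variables of $\theta$ would form a finite algebra validating $L'$ and refuting $\theta$. But $\mathrm{Log}(\omega^n,\preceq)$ is known not to be locally finite. So there is a gap between the algebra and its logic. For $n=1$ Bull's theorem closes the gap; for $n\ge2$ it contains a counterexample.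

\begin{theorem}\label{thm:answer}
Let $n>0$ be finite. All extensions of $\mathrm{Log}(\omega^n,\preceq)$ have the finite model property if and only if $n=1$.
\end{theorem}

To state the precise result, let $I=\{0,1,2,3,4\}$, and call the two-element and three-element subsets of $I$ \emph{pairs} and \emph{triples}. For $i\in I$ and a pair $P$ put
\[
a_i=p_i\wedge\bigwedge_{j\ne i}\neg\Diamond p_j,\qquad
b_P=\bigwedge_{i\in P}\Diamond a_i\wedge\bigwedge_{k\notin P}\neg\Diamond a_k ,
\]
\[
\psi=\bigwedge_{i\in I}\Diamond a_i,\qquad
\alpha=\psi\to\bigvee_{T}\ \bigwedge_{P\subset T}\Diamond b_P ,
\]
where all indices range over $I$, $T$ ranges over triples, and $P$ over the three pairs contained in $T$. Roughly, $\psi$ says that five pairwise incomparable points are visible, and $\alpha$ says that then, for some three of them, any two of the three are seen by a visible point that sees none of the others.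

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] Every finite reflexive transitive frame that validates $\alpha$ validates $\neg\psi$.
\item[(b)] There is a countable partial order $G$ without infinite strictly ascending chains such that $G$ validates $\alpha$, $G$ does not validate $\neg\psi$, and $\mathrm{Log}(\omega^n,\preceq)\subseteq\mathrm{Log}(G)$ for all finite $n\ge2$.
\item[(c)] For this $G$, no logic $L$ with $\mathrm{S4}+\alpha\subseteq L\subseteq\mathrm{Log}(G)$ has the FMP. In particular, for every finite $n\ge 2$ the following extensions of $\mathrm{Log}(\omega^n,\preceq)$ lack the FMP: $\mathrm{Log}(\omega^n,\preceq)+\alpha$, $\mathrm{Log}(\omega^n,\preceq)+\mathrm{Grz}+\alpha$, and the Kripke complete logic $\mathrm{Log}(G)$.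
\end{enumerate}
\end{theorem}

Section~\ref{sec:descent} translates $\alpha$ into a property of frames and proves (a). Section~\ref{sec:words} finds, among the finite frames of $\mathrm{Log}(\omega^2,\preceq)$, a sequence in which the failure of $\alpha$ that matters happens later and later. Its limit $G$ is built in Section~\ref{sec:G}, and Section~\ref{sec:transfer} shows that $G$ inherits the logic of $\omega^n$. Section~\ref{sec:proofs} assembles the proofs, and Section~\ref{sec:int} gives an intuitionistic version (Theorem~\ref{thm:int}).

\section{Frames, logics and morphisms}\label{sec:prelim}

Formulas are built from variables by $\bot$, $\to$ and $\Diamond$; the other Boolean connectives are abbreviations, and $\Box=\neg\Diamond\neg$. A \emph{normal logic} is a set of formulas that contains the classical tautologies, $\neg\Diamond\bot$ and $\Diamond(p\vee q)\leftrightarrow\Diamond p\vee\Diamond q$, and is closed under modus ponens, substitution and the rule ``from $\theta\to\chi$ infer $\Diamond\theta\to\Diamond\chi$''. A sum such as $L+\theta$ or $L+L'$ denotes the smallest normal logic containing the summands.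

A \emph{frame} is a set with a binary relation $R$; we say that $x$ \emph{sees} $y$ if $xRy$. A \emph{valuation} $V$ assigns a set of points to each variable, and a frame with a valuation is a \emph{model}. Truth $x\models\chi$ is defined classically for the Boolean connectives, and $x\models\Diamond\chi$ iff $x$ sees a point $y$ with $y\models\chi$. We write $V(\chi)$ for the set of points where $\chi$ is true. A formula is \emph{valid} in a frame if it is true at all points under all valuations, and \emph{satisfiable} if it is true at some point under some valuation. The set $\mathrm{Log}(F)$ is a normal logic, and logics of this form are Kripke complete by definition.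

The logic $\mathrm{S4}$ is the smallest normal logic containing $p\to\Diamond p$ and $\Diamond\Diamond p\to\Diamond p$. A frame validates $\mathrm{S4}$ iff it is a \emph{preorder}, that is, reflexive and transitive. Further,
\[
\mathrm{S4.3}=\mathrm{S4}+\Box(\Box p\to q)\vee\Box(\Box q\to p),\qquad
\mathrm{Grz}=\mathrm{S4}+\Box(\Box(p\to\Box p)\to p)\to p .
\]
In a preorder we write $x\le y$ for ``$x$ sees $y$'', so seeing goes upward. The \emph{cone} of $x$ is $\uparrow x=\{y:x\le y\}$, and $\uparrow X=\bigcup_{x\in X}\uparrow x$. An \emph{antichain} is a set in which no point sees another point, and a \emph{$5$-antichain} is an antichain with exactly five elements.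

A map $f\colon F\to F'$ between preorders is \emph{monotone} if $x\le y$ implies $f(x)\le f(y)$. It is a \emph{p-morphism} if, moreover, whenever $f(x)\le z$ there is $y\ge x$ with $f(y)=z$ (the \emph{back condition}). We shall need a version in which the back condition is required only as far as given formulas can detect it.

\begin{lemma}\label{lem:pull}
Let $f\colon F\to F'$ be a monotone map of preorders, $V'$ a valuation on $F'$, and $\Sigma$ a set of formulas closed under subformulas. Assume:
\begin{enumerate}
\item[$(\mathrm{B}_\Sigma)$] if $\Diamond\chi\in\Sigma$ and $f(x)\models\Diamond\chi$, then $f(y)\models\chi$ for some $y\ge x$.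
\end{enumerate}
Put $V(p)=f^{-1}(V'(p))$. Then $x\models\chi$ iff $f(x)\models\chi$, for all $x\in F$ and $\chi\in\Sigma$.
\end{lemma}

\begin{proof}
Induction on $\chi$; only the step for $\Diamond\chi$ uses the hypotheses. If $x\le y$ and $y\models\chi$, then $f(y)\models\chi$ by induction and $f(x)\le f(y)$ by monotonicity, so $f(x)\models\Diamond\chi$. Conversely, if $f(x)\models\Diamond\chi$, then $(\mathrm{B}_\Sigma)$ gives $y\ge x$ with $f(y)\models\chi$, and $y\models\chi$ by induction.
\end{proof}

A p-morphism satisfies $(\mathrm{B}_\Sigma)$ for all $\Sigma$ and $V'$. Hence, if $f\colon F\to F'$ is a surjective p-morphism, every formula satisfiable in $F'$ is satisfiable in $F$, and so $\mathrm{Log}(F)\subseteq\mathrm{Log}(F')$. A composition of p-morphisms is a p-morphism.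

\section{An axiom that forces descent}\label{sec:descent}

To defeat the FMP we need an axiom that, in the presence of a certain configuration, produces a new copy of the configuration that is strictly ``larger'' in a sense that cannot grow forever in a finite frame. Here the configuration is an antichain $X$, and its size is the set $\uparrow X$. We first remove the syntax.

Let $F$ be a preorder. A family $(A_i)_{i\in I}$ of subsets of $F$ is \emph{independent} if no point of $A_i$ sees a point of $A_j$ for $i\neq j$. The \emph{trace} of a point $y$ with respect to the family is
\[
\mathrm{tr}(y)=\{i\in I: y \text{ sees a point of } A_i\}.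
\]
Three facts are used constantly. By transitivity, $y\le y'$ implies $\mathrm{tr}(y)\supseteq\mathrm{tr}(y')$. By reflexivity and independence, $\mathrm{tr}(x)=\{i\}$ for $x\in A_i$. Consequently, points whose traces are pairwise incomparable under inclusion are distinct and form an antichain; in particular,
\begin{equation}\label{eq:choice}
\text{if } x_i\in A_i \text{ for all } i\in I, \text{ then } \{x_0,\dots,x_4\} \text{ is a $5$-antichain.}
\end{equation}
A \emph{triangle seen by $w$} consists of a triple $T$ and points $y_P\in\uparrow w$ with $\mathrm{tr}(y_P)=P$, one for each pair $P\subset T$. The preorder $F$ has the \emph{triangle property} if, for every independent family, every point $w$ with $\mathrm{tr}(w)=I$ sees a triangle.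

\begin{lemma}\label{lem:meaning}
Let $F$ be a preorder. Then $F$ validates $\alpha$ iff it has the triangle property, and $F$ validates $\neg\psi$ iff no cone of $F$ contains a $5$-antichain.
\end{lemma}

\begin{proof}
The independent families are exactly the families $(V(a_i))_{i\in I}$ for valuations $V$. Indeed, if $x\models a_i$ and $x\le y\models a_j$ with $i\ne j$, then $y\models p_j$, so $x\models\Diamond p_j$, contradicting $x\models a_i$. Conversely, if $(A_i)$ is independent and $V(p_i)=A_i$, then every point of $A_i$ satisfies $\neg\Diamond p_j$ for $j\ne i$, so $V(a_i)=A_i$.

With respect to $(V(a_i))$ we have $y\models\Diamond a_i$ iff $i\in\mathrm{tr}(y)$. Hence $y\models\psi$ iff $\mathrm{tr}(y)=I$, and $y\models b_P$ iff $\mathrm{tr}(y)=P$, and the consequent of $\alpha$ holds at $w$ iff $w$ sees a triangle. This gives the first claim. For the second, $\psi$ is satisfiable iff $\mathrm{tr}(w)=I$ for some independent family and some $w$. If $\mathrm{tr}(w)=I$, choose $x_i\in A_i\cap\uparrow w$ and apply \eqref{eq:choice}. If $\{x_0,\dots,x_4\}\subseteq\uparrow w$ is a $5$-antichain, then the family $(\{x_i\})$ is independent and $\mathrm{tr}(w)=I$.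
\end{proof}

\begin{proposition}\label{prop:finite}
In a finite preorder with the triangle property no cone contains a $5$-antichain.
\end{proposition}

\begin{proof}
Suppose that $\uparrow w$ contains a $5$-antichain. As the frame is finite, we can choose a $5$-antichain $X=\{x_0,\dots,x_4\}\subseteq\uparrow w$ with $|\uparrow X|$ maximal. Take traces with respect to the independent family $(\{x_i\})$. Then $\mathrm{tr}(w)=I$, so $w$ sees a triangle, given by a triple $T$ and points $y_P$. Let
\[
Y=\{y_P: P\subset T \text{ a pair}\}\cup\{x_h: h\in I\setminus T\}\subseteq\uparrow w .
\]
The traces of these five points are the three pairs contained in $T$ and the two singletons $\{h\}$ with $h\notin T$. No one of these five sets contains another, so $Y$ is a $5$-antichain. The five traces cover $I$, so every $x_i$ is seen from $Y$, and $\uparrow X\subseteq\uparrow Y$ by transitivity. Finally, $y_P\in\uparrow Y$, but $y_P\notin\uparrow X$, since $x_h\le y_P$ would give $\{h\}=\mathrm{tr}(x_h)\supseteq P$. So $|\uparrow Y|>|\uparrow X|$, a contradiction.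
\end{proof}

Finiteness was used only to choose a maximal $X$. In an arbitrary preorder with the triangle property, the same step turns one $5$-antichain in $\uparrow w$ into an infinite sequence with $\uparrow X_0\subsetneq\uparrow X_1\subsetneq\cdots$; the antichains descend forever.

The proof also shows why three points are replaced at each step. To replace the points $x_i$, $i\in T$, we need $|T|$ pairwise incomparable traces inside $T$, and some of them must not be singletons, since the singletons are already realized by the old points. For $|T|=2$ the only two incomparable subsets are the singletons. For $|T|=3$ the three pairs do the job. The role of the two points that are not replaced appears in the next section.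

\section{Intervals and words}\label{sec:words}

We now look for an infinite frame that validates $\mathrm{Log}(\omega^n,\preceq)$, has the triangle property, and has a $5$-antichain in a cone. The first step is a supply of finite frames of the logic. For $m\ge0$ let $F_m$ consist of the intervals $[a,b]=\{a,\dots,b\}$ with $0\le a\le b\le m$ and of $\emptyset$, where $x\le y$ iff $x\supseteq y$. Moving up in $F_m$ means cutting an interval from the left or from the right, and a point of $\omega^2$ records how much has been cut on each side.

\begin{lemma}\label{lem:intervals}
For all $n\ge2$ and $m\ge0$ there is a surjective p-morphism $(\omega^n,\preceq)\to F_m$.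
\end{lemma}

\begin{proof}
The projection $\omega^n\to\omega^2$ onto the first two coordinates is monotone and onto, and it satisfies the back condition: raise the first two coordinates of the given point and keep the others. It remains to treat $n=2$. Let
\[
g(i,j)=[i,m-j]\ \text{ if } i+j\le m,\qquad g(i,j)=\emptyset\ \text{ otherwise}.
\]
Let $(i,j)\preceq(i',j')$. If $i'+j'>m$, then $g(i',j')=\emptyset\subseteq g(i,j)$. Otherwise $i+j\le i'+j'\le m$ and $[i,m-j]\supseteq[i',m-j']$. So $g$ is monotone. For the back condition, let $g(i,j)\supseteq z$. If $z=\emptyset$, then $z=g(i+m+1,j)$. If $z=[a,b]$, then $g(i,j)=[i,m-j]$ with $i\le a$ and $b\le m-j$; so $(i,j)\preceq(a,m-b)$, and $g(a,m-b)=[a,b]$ because $a+m-b\le m$. Since $g(0,0)=[0,m]$ contains every point of $F_m$, the back condition also gives surjectivity.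
\end{proof}

This lemma is the only place where $n\ge2$ is used. For $n=1$ every cone is a chain, so $\neg\psi$, and with it $\alpha$, is already valid in $(\omega,\le)$.

The frames $F_m$ contain triangles of a sort: two neighboring intervals of length $d$ are seen by an interval of length $d+1$ that sees no other interval of length $d$. But the pairs obtained in this way form a path, not a cycle, and $F_m$ has too many antichains to control. Both defects are repaired by folding the path modulo $3$. A \emph{factor} of a word is a contiguous subword, possibly the empty word $\varepsilon$. For a word $w$ of length $m+1$, write the letters of $w$ on the positions $0,\dots,m$ and let $\mathrm{wd}(x)$ be the factor read along the interval $x$, with $\mathrm{wd}(\emptyset)=\varepsilon$. Order the set $\mathrm{Fac}(w)$ of factors of $w$ by $u\le v$ iff $v$ is a factor of $u$. Then $\mathrm{wd}\colon F_m\to\mathrm{Fac}(w)$ is a surjective p-morphism, because the factors of $\mathrm{wd}(x)$ are exactly the words $\mathrm{wd}(y)$ with $y\subseteq x$. So each $\mathrm{Fac}(w)$ validates $\mathrm{Log}(\omega^n,\preceq)$ for $n\ge 2$. We use the words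
\[
w_k=\ell\,(012)^k\,r ,
\]
where $\ell$ and $r$ are two further letters that mark the left and right ends.

\begin{example}\label{ex:k2}
Let $k=2$, so $w_2=\ell012012r$. The root $w_2$ of $\mathrm{Fac}(w_2)$ sees the $5$-antichain $\{\ell,r,0,1,2\}$. The words $01,12,20$ form a triangle for it: each sees exactly two of $0,1,2$ and neither marker. The step from the proof of Proposition~\ref{prop:finite} can be repeated:
\[
\{\ell,r,0,1,2\},\quad \{\ell,r,01,12,20\},\quad \{\ell,r,012,120,201\},\quad \{\ell,r,0120,1201,2012\}.
\]
At the last antichain it stops. The factors of $w_2$ that see exactly two of its elements are $\ell0120$, $01201$, $12012$ and $2012r$. The four pairs that they see form the path $\ell$ -- $0120$ -- $1201$ -- $2012$ -- $r$, which contains no triangle. The missing word is $20120$, and it does occur in $w_3$.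
\end{example}

In general, the three cyclic words of length $d$ all occur in $(012)^k$ as long as $d\le 3k-2$, so this descent lasts longer as $k$ grows. We want a limit in which it never stops.

The markers make sure that in the limit the triangle property has to be checked at one point only. Without them one would use three indices instead of five, and the property would fail at the word $012$, which sees the antichain $\{0,1,2\}$ and the words $01,12$, but not $20$. One marker does not help: $\ell012$ sees the antichain $\{\ell,0,1,2\}$, the factors that see exactly two of its elements are $\ell0,01,12$, and their pairs form a path again. With two markers, the only factor of $w_k$ that sees both is $w_k$ itself, and in the limit it becomes a point that sees cyclic words of every length.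

\section{The frame $G$}\label{sec:G}

The letters $0,1,2$ are read modulo $3$. We use three sets of words.
\begin{itemize}
\item $W$, the \emph{cyclic words}: nonempty words over $\{0,1,2\}$ in which each letter $s$ is followed, if at all, by $s+1$. For $d\ge1$ there are three cyclic words of length $d$; let $\langle s,d\rangle$ be the one with first letter $s$, and let $W^{(d)}=\{\langle 0,d\rangle,\langle 1,d\rangle,\langle 2,d\rangle\}$ be the $d$-th \emph{level}.
\item $W_\ell=\{\ell,\ell0,\ell01,\ell012,\dots\}$: the words $\ell u$ with $u$ empty or $u\in W$ with first letter $0$.
\item $W_r=\{r,2r,12r,012r,\dots\}$: the words $ur$ with $u$ empty or $u\in W$ with last letter $2$.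
\end{itemize}
Each of $W_\ell$, $W_r$ contains exactly one word of each length $\ge1$. The points of $G$ are these words, the empty word $\varepsilon$, and four \emph{limit points} denoted by the symbols $\infty$, $\ell\infty$, $\infty r$, $\ell\infty r$. They stand for a very long factor of $w_k$ that contains no end, the left end only, the right end only, or both ends. Put
\[
M=W\cup\{\varepsilon,\infty\},\qquad C_\ell=W_\ell\cup\{\ell\infty\},\qquad C_r=W_r\cup\{\infty r\},
\]
so that $G$ is the disjoint union of $M$, $C_\ell$, $C_r$ and $\{\ell\infty r\}$. The relation $\le$ is given by the cones: for a word $u$, $\uparrow u$ is the set of factors of $u$, and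
\[
\uparrow\infty=M,\qquad \uparrow\ell\infty=C_\ell\cup M,\qquad \uparrow\infty r=C_r\cup M,\qquad \uparrow\ell\infty r=G .
\]
We call $\ell\infty r$ the \emph{root}; see Figure~\ref{fig:G}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.05,every node/.style={inner sep=2pt}]
\node (eps) at (0,4) {$\varepsilon$};
\node (l1) at (-2.4,3) {$\ell$};   \node (a1) at (-1,3) {$0$};   \node (b1) at (0,3) {$1$};   \node (c1) at (1,3) {$2$};   \node (r1) at (2.4,3) {$r$};
\node (l2) at (-2.4,2) {$\ell0$};  \node (a2) at (-1,2) {$01$};  \node (b2) at (0,2) {$20$};  \node (c2) at (1,2) {$12$};  \node (r2) at (2.4,2) {$2r$};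
\node (l3) at (-2.4,1) {$\ell01$}; \node (a3) at (-1,1) {$201$}; \node (b3) at (0,1) {$012$}; \node (c3) at (1,1) {$120$}; \node (r3) at (2.4,1) {$12r$};
\node (inf) at (0,-0.3) {$\infty$};
\node (li) at (-2.4,-1) {$\ell\infty$}; \node (ri) at (2.4,-1) {$\infty r$};
\node (root) at (0,-1.8) {$\ell\infty r$};
\draw (eps)--(l1) (eps)--(a1) (eps)--(b1) (eps)--(c1) (eps)--(r1);
\draw (l2)--(l1) (l2)--(a1) (a2)--(a1) (a2)--(b1) (b2)--(a1) (b2)--(c1) (c2)--(b1) (c2)--(c1) (r2)--(c1) (r2)--(r1);
\draw (l3)--(l2) (l3)--(a2) (a3)--(a2) (a3)--(b2) (b3)--(a2) (b3)--(c2) (c3)--(b2) (c3)--(c2) (r3)--(c2) (r3)--(r2);
\draw[dashed] (inf)--(a3) (inf)--(b3) (inf)--(c3) (li)--(l3) (ri)--(r3);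
\draw (li)--(inf) (ri)--(inf) (root)--(li) (root)--(ri);
\end{tikzpicture}
\caption{The partial order $G$; each point sees the points reached by going up along edges. A word sees its factors. Only words of length at most $3$ are shown: the five columns continue downward forever along the dashed lines, and the four limit points lie below. Only the root $\ell\infty r$ sees points of both outer columns.}
\label{fig:G}
\end{figure}

\begin{lemma}\label{lem:order}
$G$ is a countable partial order without infinite strictly ascending chains. Points of $M$ see only points of $M$, points of $C_\ell$ see only points of $C_\ell\cup M$, and points of $C_r$ see only points of $C_r\cup M$. The sets $C_\ell$ and $C_r$ are chains.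
\end{lemma}

\begin{proof}
A nonempty factor of a cyclic word is cyclic. A factor of $\ell u\in W_\ell$ is either a factor of $u$ or a prefix $\ell u'$ with $u'$ a prefix of $u$, and then it lies in $W_\ell$. A factor of $ur\in W_r$ is a factor of $u$ or a suffix $u'r\in W_r$. So factors of words of $G$ belong to $G$, and the second sentence of the lemma holds. For transitivity we need $\uparrow y\subseteq\uparrow x$ whenever $y\in\uparrow x$. If $x$ is a word, this holds because a factor of a factor is a factor; if $x$ is a limit point, it follows from the second sentence. Reflexivity is part of the definition. A word sees, apart from itself, only shorter words, and among the limit points the strict relations are $\ell\infty r<\ell\infty<\infty$ and $\ell\infty r<\infty r<\infty$ with their consequence $\ell\infty r<\infty$. This gives antisymmetry, and it shows that a strictly ascending chain passes through at most three limit points and then through words of decreasing length, so it is finite. Of two words in $W_\ell$ the shorter is a prefix of the longer, and $\ell\infty$ sees them all; so $C_\ell$ is a chain. The same holds for $C_r$, with suffixes.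
\end{proof}

A cyclic word of length $e\ge d$ with first letter $s$ has the factors $\langle s,d\rangle,\langle s+1,d\rangle,\dots,\langle s+e-d,d\rangle$ of length $d$, one for each starting position. Therefore:
\begin{equation}\label{eq:levels}
\begin{array}{l}
\langle s,d+1\rangle \text{ sees } \langle s,d\rangle \text{ and } \langle s+1,d\rangle \text{ but not } \langle s+2,d\rangle;\\[2pt]
\text{a cyclic word of length } \ge d+2 \text{ sees all of } W^{(d)}.
\end{array}
\end{equation}
The benefit of folding is that the large antichains can now be listed.

\begin{lemma}\label{lem:anti}
Every $5$-antichain of $G$ consists of a level $W^{(d)}$, one point of $C_\ell$ and one point of $C_r$. The only cone that contains a $5$-antichain is the cone of the root.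
\end{lemma}

\begin{proof}
We first show that an antichain $Z\subseteq M$ with at least three elements is a level. The points $\varepsilon$ and $\infty$ are comparable with every point of $M$, so $Z\subseteq W$. By \eqref{eq:levels}, lengths of words in $Z$ differ by at most one. Suppose that the lengths $d$ and $d+1$ both occur. Two distinct words $\langle s,d+1\rangle$ and $\langle s',d+1\rangle$ together see all of $W^{(d)}$, since $\{s,s+1\}\cup\{s',s'+1\}$ contains all residues modulo $3$. So $Z$ contains only one word $\langle s,d+1\rangle$ of length $d+1$, and then the only possible word of length $d$ is $\langle s+2,d\rangle$. This gives $|Z|=2$, a contradiction. Hence all words of $Z$ have the same length $d$, and $Z=W^{(d)}$.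

Now let $X$ be a $5$-antichain. It does not contain the root, which sees every point, and it has at most one point in each of the chains $C_\ell$, $C_r$. So $X\cap M$ has at least three elements and is a level, and the remaining two points lie one in each chain. By Lemma~\ref{lem:order}, only the root sees points of both $C_\ell$ and $C_r$.
\end{proof}

\begin{proposition}\label{prop:G}
$G$ has the triangle property, and the cone of the root contains a $5$-antichain.
\end{proposition}

\begin{proof}
The one-letter words $\ell,r,0,1,2$ form a $5$-antichain. Let $(A_i)$ be an independent family and $\mathrm{tr}(w)=I$. Choose $x_i\in A_i\cap\uparrow w$. By \eqref{eq:choice} and Lemma~\ref{lem:anti}, $w$ is the root and, after renumbering $I$ (the triangle property is symmetric in the indices), there is $d\ge1$ with $x_s=\langle s,d\rangle$ for $s=0,1,2$ and $x_3,x_4\in C_\ell\cup C_r$. The natural triangle is the next level $W^{(d+1)}$. The difficulty is that traces are taken with respect to the sets $A_i$, which may be larger than $\{x_i\}$. To control them, we replace one $x_i$ by an arbitrary $x'\in A_i$; by \eqref{eq:choice} the result $X'$ is again a $5$-antichain, to which Lemma~\ref{lem:anti} applies.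

Let $i=s\in\{0,1,2\}$. The two points of $X'$ outside $M$ are $x_3,x_4$, so the other three points form a level. Two of them are $\langle s+1,d\rangle$ and $\langle s+2,d\rangle$, so the level is $W^{(d)}$ and $x'=\langle s,d\rangle$. Thus $A_s=\{\langle s,d\rangle\}$.

Let $i\in\{3,4\}$. Then $X'$ contains $W^{(d)}$, which exhausts its three points in $M$, so $x'\in C_\ell\cup C_r$. Thus $A_3,A_4\subseteq C_\ell\cup C_r$.

The word $\langle s,d+1\rangle$ lies in $M$, so it sees no point of $A_3\cup A_4$, and by \eqref{eq:levels} its trace is $\{s,s+1\}$, with $s+1$ read modulo $3$. For $s=0,1,2$ these are the three pairs contained in $T=\{0,1,2\}$, and the root sees all three words.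
\end{proof}

\section{$G$ validates the logic of $\omega^n$}\label{sec:transfer}

The standard way to prove $\mathrm{Log}(\omega^n,\preceq)\subseteq\mathrm{Log}(G)$, a p-morphism onto $G$, is not available. Indeed, by Lemma~\ref{lem:meaning} and Propositions~\ref{prop:finite} and~\ref{prop:G}, the formula $\neg\psi\notin\mathrm{Log}(G)$ is valid in all finite frames of $\mathrm{Log}(G)$, so $\mathrm{Log}(G)$ lacks the FMP and the complex algebra of $G$ is not locally finite. A surjective p-morphism $h\colon\omega^n\to G$ would embed it, by $A\mapsto h^{-1}(A)$, into the locally finite complex algebra of $\omega^n$. What remains possible is to treat one formula at a time. A formula has finitely many subformulas, and each of them, if true at some word, is true at a word of bounded length. So an interval much longer than the bound can play the part of a limit point.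

\begin{proposition}\label{prop:transfer}
Every formula satisfiable in $G$ is satisfiable in $F_m$ for some $m$. Consequently, $\mathrm{Log}(\omega^n,\preceq)\subseteq\mathrm{Log}(G)$ for all finite $n\ge2$.
\end{proposition}

\begin{proof}
Let $\theta$ be true at a point $v$ of a model on $G$, and let $\Sigma$ be the finite set of subformulas of $\theta$. Choose $N\geq 1$ such that
\begin{itemize}
\item for each $\chi\in\Sigma$ and each $U\in\{W,W_\ell,W_r\}$: if $\chi$ is true at some word of $U$, then it is true at some word of $U$ of length $<N$;
\item if $v$ is a word, its length is $<N$.
\end{itemize}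
Choose $k$ with $3k\ge N+1$, let $m=3k+1$, and write $w_k=\ell(012)^kr$ on the positions $0,\dots,m$. The \emph{ends} are the positions $0$ and $m$, and $|x|$ is the number of positions of $x\in F_m$. Since $(012)^k$ is a cyclic word with first letter $0$ and last letter $2$, the word $\mathrm{wd}(x)$ lies in $W\cup\{\varepsilon\}$ if $x$ contains no end, in $W_\ell$ if $x$ contains only the end $0$, and in $W_r$ if $x$ contains only the end $m$.

\smallskip
\emph{Short and long intervals.} Call $x\in F_m$ \emph{short} if it contains no end and $|x|\le N$, or contains exactly one end and $|x|\le N+1$; otherwise call $x$ \emph{long}. Define $f\colon F_m\to G$ by $f(x)=\mathrm{wd}(x)$ for short $x$, and for long $x$ let $f(x)$ be $\infty$, $\ell\infty$, $\infty r$ or $\ell\infty r$ according as $x$ contains no end, only $0$, only $m$, or both. The thresholds differ by one so that deleting an end preserves both shortness and length: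
\begin{enumerate}
\item[(S1)] If $x$ is short and $y\subseteq x$, then $y$ is short. If $x$ and $y$ contain the same ends, this follows from $|y|\le|x|$. Otherwise $x$ contains one end and $y$ none, so $|y|\le|x|-1\le N$.
\item[(S2)] If $x$ is long and contains exactly one end, then deleting it gives an interval $x'$ with no end and $|x'|\ge N+1$, so $f(x')=\infty$.
\item[(S3)] $f([0,m-1])=\ell\infty$, $f([1,m])=\infty r$ and $f([1,m-1])=\infty$, since these intervals have $3k+1\ge N+2$, $3k+1\ge N+2$ and $3k\ge N+1$ positions.
\item[(S4)] If $|y|<N$, then $y$ is short, since $|y|<m+1$ prevents $y$ from containing both ends.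
\end{enumerate}
(S1) is needed for monotonicity, because a word does not see $\infty$; (S2) is needed for the back condition, because $\ell\infty$ and $\infty r$ do.

\smallskip
\emph{$f$ is monotone.} Let $x\supseteq y$. If $x$ is short, then $y$ is short by (S1), and $f(y)=\mathrm{wd}(y)$ is a factor of $f(x)=\mathrm{wd}(x)$. If $f(x)=\infty$, then $y$ contains no end, so $f(y)\in M=\uparrow\infty$. If $f(x)=\ell\infty$, then $m\notin y$, so $f(y)\in C_\ell\cup M=\uparrow\ell\infty$. If $f(x)=\infty r$, then $0\notin y$, so $f(y)\in C_r\cup M=\uparrow\infty r$. The root sees every point.

\smallskip
\emph{$f$ satisfies $(\mathrm{B}_\Sigma)$.} Let $\Diamond\chi\in\Sigma$, and let $z\ge f(x)$ with $z\models\chi$. We need $y\subseteq x$ with $f(y)\models\chi$. If $z=f(x)$, take $y=x$; if $z=\varepsilon$, take $y=\emptyset$. Assume that neither holds. We go through the cases in an order that lets each case use the earlier ones.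

\emph{Case $x$ short.} Then $z$ is a factor of $\mathrm{wd}(x)$, so $z=\mathrm{wd}(y)$ for some $y\subseteq x$, and $f(y)=z$ by (S1).

\emph{Case $f(x)=\infty$.} Then $z\in W$, so $\chi$ is true at some $u\in W$ of length $<N$. The cyclic word $\mathrm{wd}(x)$ has length $\ge N+1\ge|u|+2$, so by \eqref{eq:levels} there is $y\subseteq x$ with $\mathrm{wd}(y)=u$, and $f(y)=u$ by (S4).

\emph{Case $f(x)=\ell\infty$.} If $z\in M$, let $x'=x\setminus\{0\}$. By (S2), $f(x')=\infty\le z$, so the claim for $x'$, already proved, gives $y\subseteq x'\subseteq x$. Otherwise $z\in W_\ell$, so $\chi$ is true at the word $u\in W_\ell$ of some length $j<N$. Let $y=[0,j-1]$. Then $y\subseteq x$ because $0\in x$ and $|x|\ge N+2$, and $f(y)=\mathrm{wd}(y)$ by (S4). This is a word of $W_\ell$ of length $j$, so it equals $u$.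

\emph{Case $f(x)=\infty r$.} If $z\in M$, use $x'=x\setminus\{m\}$ and (S2) in the same way. Otherwise $z\in W_r$, so $\chi$ is true at the word $u\in W_r$ of some length $j<N$. Then $y=[m-j+1,m]$ is contained in $x$ and short, and $f(y)=\mathrm{wd}(y)$ is a word of $W_r$ of length $j$, so it equals $u$.

\emph{Case $f(x)=\ell\infty r$.} Then $x=[0,m]$, and $z\ne\ell\infty r$ lies in $\uparrow\ell\infty$ or in $\uparrow\infty r$. By (S3), the claim for $[0,m-1]$ or for $[1,m]$ gives the required $y$.

\smallskip
\emph{$v$ is in the range of $f$.} The limit points are attained by (S3) and $f([0,m])=\ell\infty r$. Let $v$ be a word, of length $j<N$. It is a factor of $w_k$: for $v\in W$ by \eqref{eq:levels}, as $3k\ge j+2$; for $v\in W_\ell$ it is the prefix and for $v\in W_r$ the suffix of length $j$; and $\varepsilon$ is a factor of every word. So $v=\mathrm{wd}(y)$ with $|y|<N$, and $v=f(y)$ by (S4).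

\smallskip
By Lemma~\ref{lem:pull}, $\theta$ is true at a preimage of $v$ under the pulled-back valuation on $F_m$. For the last statement, let $\delta\notin\mathrm{Log}(G)$. Then $\neg\delta$ is satisfiable in $G$, hence in some $F_m$, hence in $(\omega^n,\preceq)$ by Lemma~\ref{lem:intervals}. So $\delta\notin\mathrm{Log}(\omega^n,\preceq)$.
\end{proof}

\section{Proofs of Theorems \ref{thm:answer} and \ref{thm:main}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) is Proposition~\ref{prop:finite} read through Lemma~\ref{lem:meaning}. Part (b) follows from Lemma~\ref{lem:order}, Proposition~\ref{prop:G} with Lemma~\ref{lem:meaning}, and Proposition~\ref{prop:transfer}.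

(c) Let $\mathrm{S4}+\alpha\subseteq L\subseteq\mathrm{Log}(G)$. Then $\neg\psi\notin L$ by (b). A finite frame validating $L$ validates $\mathrm{S4}$, so it is a preorder, and it validates $\alpha$; by (a) it validates $\neg\psi$. So no finite frame of $L$ refutes $\neg\psi$, and $L$ lacks the FMP.

The three logics listed contain $\mathrm{S4}+\alpha$, because $(\omega^n,\preceq)$ and $G$ are preorders and $G$ validates $\alpha$. By (b) they are contained in $\mathrm{Log}(G)$ once we know that $G$ validates the axiom of $\mathrm{Grz}$. This holds in every partial order without infinite strictly ascending chains. Suppose that $x\models\Box(\Box(p\to\Box p)\to p)$ and $x\not\models p$. Let $y$ be maximal among the points of $\uparrow x$ where $p$ is false; it exists because ascending chains are finite. If $z\ge y$ and $z\models p$, then $z>y$, so every point of $\uparrow z$ is strictly above $y$ by antisymmetry and satisfies $p$ by maximality. Hence $y\models\Box(p\to\Box p)$. Since $y\ge x$, this gives $y\models p$, a contradiction.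
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
For $n\ge2$ apply Theorem~\ref{thm:main}(c). For $n=1$, the frame $(\omega,\le)$ validates the axiom of $\mathrm{S4.3}$: if $y\models\Box p\wedge\neg q$ and $z\models\Box q\wedge\neg p$, then $y\le z$ would give $z\models p$ and $z\le y$ would give $y\models q$. So every extension of $\mathrm{Log}(\omega,\le)$ is a normal extension of $\mathrm{S4.3}$ and has the FMP \cite{Bull}.
\end{proof}

\section{Intermediate logics}\label{sec:int}

The argument used only the order, and the triangle property can also be expressed intuitionistically. Intuitionistic formulas are built from variables by $\bot,\wedge,\vee,\to$. On a poset $Q$, valuations assign upsets (upward closed sets) to variables; forcing $x\Vdash\chi$ is pointwise for $\bot,\wedge,\vee$; and $x\Vdash\chi\to\chi'$ iff every $y\ge x$ that forces $\chi$ forces $\chi'$. The set of points forcing a formula is an upset. Let $\mathrm{IL}(Q)$ be the set of formulas forced at all points of $Q$ under all valuations. An \emph{intermediate logic} is a set of formulas between intuitionistic logic $\mathrm{Int}$ and classical logic that is closed under modus ponens and substitution; sums are formed with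 respect to these two rules. An intermediate logic $J$ has the FMP if every formula not in $J$ is refuted in a finite poset $Q$ with $J\subseteq\mathrm{IL}(Q)$.

A modal formula $\Diamond\chi$ asserts that a point is visible by being true; an implication does so by being refuted. So we dualize. For $i\in I$ and a pair $P$ put
\[
\pi_i=\Bigl(\bigwedge_{j\ne i}p_j\to p_i\Bigr),\qquad
\beta_P=\Bigl(\bigwedge_{k\notin P}\pi_k\to\bigvee_{i\in P}\pi_i\Bigr),\qquad
\pi=\bigvee_{i\in I}\pi_i,\qquad
\alpha^I=\Bigl(\bigwedge_{T}\bigvee_{P\subset T}\beta_P\Bigr)\to\pi ,
\]
with $T$ ranging over triples and $P$ over pairs.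

\begin{theorem}\label{thm:int}
No intermediate logic $J$ with $\mathrm{Int}+\alpha^I\subseteq J\subseteq\mathrm{IL}(G)$ has the FMP. Moreover, $\alpha^I\in\mathrm{IL}(G)$ and $\mathrm{IL}(\omega^n,\preceq)\subseteq\mathrm{IL}(G)$ for all finite $n\ge2$. Hence $\mathrm{IL}(\omega^n,\preceq)+\alpha^I$ lacks the FMP for every finite $n\ge2$.
\end{theorem}

\begin{lemma}\label{lem:intmeaning}
Let $Q$ be a poset. Then $\alpha^I\in\mathrm{IL}(Q)$ iff $Q$ has the triangle property, and $\pi\in\mathrm{IL}(Q)$ iff no cone of $Q$ contains a $5$-antichain.
\end{lemma}

\begin{proof}
Given a valuation, let $A_i$ be the set of points that force all $p_j$ with $j\ne i$ and do not force $p_i$. The family $(A_i)$ is independent: if $x\in A_i$, $y\in A_j$, $i\ne j$ and $x\le y$, then $x\Vdash p_j$, so $y\Vdash p_j$, which is false. By the definition of forcing, $y\nVdash\pi_i$ iff $i\in\mathrm{tr}(y)$. Three equivalences follow: $w\nVdash\pi$ iff $\mathrm{tr}(w)=I$; next, $w\nVdash\beta_P$ iff $w$ sees a point that forces $\pi_k$ for $k\notin P$ and refutes $\pi_i$ for both $i\in P$, that is, a point with trace $P$; and so $w$ fails to force the antecedent of $\alpha^I$ iff $w\nVdash\beta_P$ for all pairs $P$ in some triple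 $T$, that is, iff $w$ sees a triangle. An implication is forced at all points iff every point that refutes its consequent fails to force its antecedent. Hence $\alpha^I$ is forced everywhere under the given valuation iff every $w$ with $\mathrm{tr}(w)=I$ sees a triangle.

Not every independent family has the form $(A_i)$, but only traces matter, and every trace function occurs. Let $(B_i)$ be independent with trace function $\mathrm{tr}_B$, and let $y\Vdash p_i$ iff $i\notin\mathrm{tr}_B(y)$; this defines upsets because traces shrink upward. Then $A_i=\{y:\mathrm{tr}_B(y)=\{i\}\}$. We have $B_i\subseteq A_i$, so $\mathrm{tr}_B(y)\subseteq\mathrm{tr}(y)$. If $y\le x\in A_i$, then $i\in\mathrm{tr}_B(x)\subseteq\mathrm{tr}_B(y)$. So $\mathrm{tr}=\mathrm{tr}_B$. This proves the first claim, and it shows that $\pi\notin\mathrm{IL}(Q)$ iff some point has trace $I$ with respect to some independent family. By the last step in the proof of Lemma~\ref{lem:meaning}, this happens iff some cone contains a $5$-antichain.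
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:int}]
By Lemma~\ref{lem:intmeaning} and Proposition~\ref{prop:G}, $\alpha^I\in\mathrm{IL}(G)$ and $\pi\notin\mathrm{IL}(G)$. Let $J$ be in the interval. Then $\pi\notin J$, while every finite poset validating $J$ has the triangle property and so validates $\pi$, by Proposition~\ref{prop:finite} and Lemma~\ref{lem:intmeaning}. So $J$ lacks the FMP.

For the inclusion we use the G\"odel translation $t$, defined by $t(p)=\Box p$, $t(\bot)=\bot$, $t(\chi\wedge\chi')=t(\chi)\wedge t(\chi')$, $t(\chi\vee\chi')=t(\chi)\vee t(\chi')$ and $t(\chi\to\chi')=\Box(t(\chi)\to t(\chi'))$. For a poset $Q$ and an arbitrary modal valuation $V$, the sets $V(\Box p)$ are upsets, and induction on $\chi$ shows that $x\models t(\chi)$ under $V$ iff $x\Vdash\chi$ under $p\mapsto V(\Box p)$. Every intuitionistic valuation arises in this way, since $V(\Box p)=V(p)$ when $V(p)$ is an upset. Thus $\chi\in\mathrm{IL}(Q)$ iff $t(\chi)\in\mathrm{Log}(Q)$, and $\mathrm{IL}(\omega^n,\preceq)\subseteq\mathrm{IL}(G)$ follows from Proposition~\ref{prop:transfer}. Finally, $\mathrm{IL}(\omega^n,\preceq)+\alpha^I$ contains $\mathrm{Int}+\alpha^I$ and is contained in $\mathrm{IL}(G)$, so it lies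 in the interval.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bull}
R.~A.~Bull, \emph{That all normal extensions of S4.3 have the finite model property}, 1966.

\bibitem{Sh}
Ilya Shapirovsky, \emph{Modal logics of finite direct powers of $\omega$ have the finite model property}, arXiv:1903.04614 (2019).

\end{thebibliography}
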